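\title{Directed hypergraphs with few heads need not be 2-colorable}

\begin{abstract}
Lov\'asz's theorem states that a hypergraph with hyperedges of size at least two is properly 2-colorable if no two hyperedges meet in exactly one vertex. Keszegh and P\'alv\"olgyi conjectured a directed extension: single intersections are allowed at a vertex that is a head-vertex of one of the two hyperedges, provided that every hyperedge has more tail-vertices than head-vertices. We disprove the conjecture by an explicit blow-up of a hypergraph on seven points, and we show that it remains false when the heads occupy at most an arbitrarily small positive proportion of every hyperedge. The method replaces orientations by a linear relaxation, which can be rounded after a blow-up; linear programming duality then describes exactly which hypergraphs yield counterexamples in this way.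
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{hypergraph} is a pair $H=(V,E)$, where $V$ is a finite set and $E$ is a set of subsets of $V$, the \emph{hyperedges}. Throughout the paper every hyperedge has at least two vertices. A \emph{proper 2-coloring} is a coloring of $V$ with two colors in which every hyperedge contains both colors, and $H$ is \emph{2-colorable} if it has one. A \emph{directed hypergraph} is a hypergraph together with an \emph{orientation}: a partition of each hyperedge $e$ into a \emph{head} $h(e)$, which may be empty, and a \emph{tail} $t(e)$. We write $E+x$ for $E\cup\{x\}$ and $E-x$ for $E\setminus\{x\}$.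

The starting point is a theorem of Lov\'asz: \emph{if no two distinct hyperedges of $H$ meet in exactly one vertex, then $H$ is 2-colorable.} The proof is short enough to recall. Go through the vertices in a fixed order; color $v$ red if it is the last vertex of a hyperedge whose other vertices are all blue, and blue otherwise. No hyperedge ends up blue. If a hyperedge $e$ ended up red, then any $v\in e$ would be the only red vertex of some hyperedge $f$; this $f$ has a blue vertex, so $f\ne e$, and $e\cap f=\{v\}$.

Orientations allow one to relax the hypothesis locally. Call a directed hypergraph \emph{admissible} if, whenever two distinct hyperedges meet in exactly one vertex, that vertex is a head-vertex of at least one of them. A head-vertex is thus a place where a hyperedge waives Lov\'asz's condition. With no heads at all we are in the situation of the theorem; with no tails the condition is void. How many heads can one afford? The following conjecture of Keszegh and P\'alv\"olgyi, which we take from Szab\'o's paper~\cite{Szabo}, proposes that anything less than half is harmless.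

\medskip
\noindent\textbf{Conjecture} (Keszegh and P\'alv\"olgyi)\textbf{.} \emph{Every admissible directed hypergraph with $|t(e)|>|h(e)|$ for all hyperedges $e$ is 2-colorable.}
\medskip

Keszegh proved this for 3-uniform hypergraphs in which every hyperedge has two tail-vertices and one head-vertex. The threshold of one half is also what the simplest hypergraphs that are not 2-colorable suggest. For $N\ge2$ let $O_N$ be the hypergraph of all $N$-subsets of a set $B$ of $2N-1$ points. It is not 2-colorable, since one color class has at least $N$ points. For every hyperedge $E$ and every $x\in E$ there is exactly one hyperedge $F$ with $E\cap F=\{x\}$, namely $F=(B\setminus E)+x$. The incidences $(E,x)$ are therefore matched in pairs, each pair contains a head in an admissible orientation, and so some hyperedge has at least as many heads as tails. The triangle $O_2$, oriented cyclically with one head and one tail on each edge, is admissible, so the strict inequality in the conjecture cannot be weakened. The Fano plane is further from being a counterexample: any two lines meet in one point, so each point is a tail-vertex of at most one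 of its three lines, and at most 7 of the 21 incidences are tails. One might expect that some counting of this kind is available whenever 2-colorability fails. It is not.

\begin{theorem}\label{thm:A}
There is an admissible directed hypergraph with $|t(e)|>|h(e)|$ for every hyperedge $e$ that has no proper 2-coloring.
\end{theorem}

Nor can the conjecture be rescued by lowering the threshold. A hypergraph is \emph{uniform} if all its hyperedges have the same size.

\begin{theorem}\label{thm:B}
For every $\varepsilon>0$ there is an admissible uniform directed hypergraph with $|h(e)|\le\varepsilon|e|$ for every hyperedge $e$ that has no proper 2-coloring. Consequently, for $c\in[0,1)$, the statement ``every admissible directed hypergraph with $|h(e)|\le c|e|$ for all $e$ is 2-colorable'' holds if and only if $c=0$.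
\end{theorem}

Theorem~\ref{thm:B} with $\varepsilon<1/2$ contains Theorem~\ref{thm:A}, but the latter has a much shorter and completely explicit proof, which we give first.

An orientation assigns $+1$ (tail) or $-1$ (head) to every incidence, and both admissibility and the inequality $|t(e)|>|h(e)|$ are linear conditions on these signs. In Section~\ref{sec:blowup} we let the signs be arbitrary real numbers and show that nothing is lost: a solution of the relaxed problem on $H$ can be rounded to an orientation once each vertex of $H$ is replaced by a copy of $O_N$. It then suffices to solve a linear program on a small hypergraph, and Section~\ref{sec:seven} does this on seven points. Section~\ref{sec:nets} identifies the dual obstruction, which is the counting argument above in its general form, and proves that it is the only obstruction to obtaining a counterexample by blow-up (Theorem~\ref{thm:C}). For Theorem~\ref{thm:B} we construct a uniform hypergraph without this obstruction (Section~\ref{sec:ten}) and substitute it into itself many times, so that a small average surplus of tails becomes a surplus at almost every vertex (Section~\ref{sec:iteration}).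

\section{Fractional orientations and blow-ups}\label{sec:blowup}

A \emph{flag} of $H$ is a pair $(e,v)$ with $v\in e\in E(H)$. If $e\cap f=\{v\}$ for hyperedges $e$ and $f$, we call $f$ a \emph{partner of $e$ at $v$}; since hyperedges have at least two vertices, $f\neq e$.

\begin{definition}\label{def:frac}
A \emph{fractional orientation} of $H$ is a real function $\mu$ on the flags of $H$ such that
\begin{equation}\label{eq:star}
\mu(e,v)+\mu(f,v)\le0\qquad\text{whenever } e\cap f=\{v\}.
\end{equation}
The \emph{surplus} of a hyperedge $e$ is $\mu(e)=\sum_{v\in e}\mu(e,v)$.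
\end{definition}

An admissible orientation is the same thing as a fractional orientation with values $+1$ (tail) and $-1$ (head), and then $\mu(e)=|t(e)|-|h(e)|$. In general $\mu(e,v)$ should be read as the excess of tails over heads that $e$ claims at $v$. To give this a meaning we replace $v$ by many points.

\subsection*{Substitution}

For hypergraphs $H$ and $K$ let $H[K]$ be the hypergraph on $V(H)\times V(K)$ with hyperedges
\[
E=\bigcup_{v\in e}\{v\}\times E_v,\qquad e\in E(H),\quad E_v\in E(K)\ \text{ for } v\in e .
\]
The set $E$ determines $e$ and the sets $E_v$, and we say that $E$ lies \emph{over} $e$. The set $\{v\}\times V(K)$ is the \emph{block} of $v$. A hypergraph is \emph{intersecting} if any two of its hyperedges meet.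

\begin{lemma}\label{lem:subst}
Let $H$ and $K$ be hypergraphs.
\begin{enumerate}
\item[(i)] If $K$ is not 2-colorable, then $H[K]$ is 2-colorable if and only if $H$ is.
\item[(ii)] If $K$ is intersecting, $E$ and $F$ lie over $e$ and $f$, and $E\cap F=\{(v,\xi)\}$, then $e\cap f=\{v\}$ and $E_v\cap F_v=\{\xi\}$.
\item[(iii)] If $H$ and $K$ are intersecting, so is $H[K]$. If they are $a$-uniform and $b$-uniform, then $H[K]$ is $ab$-uniform.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A proper 2-coloring of $H$ lifts by giving the whole block of $v$ the color of $v$. Conversely, suppose that $H$ is not 2-colorable and color $H[K]$. In each block choose a monochromatic hyperedge $E_v$ of $K$ and give $v$ its color. Some $e\in E(H)$ is now monochromatic, and so is $\bigcup_{v\in e}\{v\}\times E_v$.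

(ii), (iii) We have $E\cap F=\bigcup_{u\in e\cap f}\{u\}\times(E_u\cap F_u)$, and if $K$ is intersecting then every $u\in e\cap f$ contributes at least one point. The statement about sizes is immediate from the definition.
\end{proof}

Part (ii) is the reason for substituting intersecting hypergraphs only: it says that every single intersection in $H[K]$ projects to a single intersection in $H$, where \eqref{eq:star} is available. If $K$ had two disjoint hyperedges, then hyperedges $e,f$ of $H$ with two common vertices would produce single intersections in $H[K]$ about which \eqref{eq:star} says nothing.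

The hypergraph $O_N$ is intersecting, because $N+N>2N-1$, and it is not 2-colorable. We call $H^{(N)}=H[O_N]$ the \emph{$N$-th blow-up} of $H$.

\subsection*{Rounding inside a block}

The smallest case shows what a block can do. Take $N=2$, the points $0,1,2$ modulo 3 and the hyperedges $E_i=\{i,i+1\}$ of $O_2$. Offer each $E_i$ three possible tails,
\[
t_{-1}(E_i)=\emptyset,\qquad t_0(E_i)=\{i+1\},\qquad t_1(E_i)=\{i,i+1\}.
\]
The common point $i+1$ of $E_i$ and $E_{i+1}$ lies in $t_m(E_i)$ if and only if $m\ge0$, and in $t_{m'}(E_{i+1})$ if and only if $m'\ge1$. It is a tail-vertex of both only if $m+m'\ge1$. So the block realizes the values $-1,0,1$ together with the rule \eqref{eq:star}, and the new value $0$, half head and half tail, is compatible with itself. For a longer scale of values every point of every hyperedge needs a threshold like the numbers $0$ and $1$ above, such that the thresholds within a hyperedge are all different and the two thresholds of a single intersection add up to 1. These come from Petersen's 2-factor theorem (1891): \emph{the edge set of every $2M$-regular graph decomposes into $M$ 2-factors}, that is, spanning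 subgraphs which are disjoint unions of cycles.

\begin{lemma}\label{lem:block}
Let $M\ge1$ and $N=2M$. To every hyperedge $E$ of $O_N$ and every integer $m$ with $|m|\le M$ one can assign a set $t_m(E)\subseteq E$ of size $M+m$ such that, whenever $E\cap F=\{x\}$ and $m+m'\le0$, the point $x$ is not in both $t_m(E)$ and $t_{m'}(F)$.
\end{lemma}

\begin{proof}
Let $\Omega$ be the graph on $E(O_N)$ in which $E$ and $F$ are adjacent if $|E\cap F|=1$. Each $E$ has exactly one partner at each of its points, so $\Omega$ is a simple $N$-regular graph, and the neighbors of $E$ correspond bijectively to the points of $E$. Decompose $\Omega$ into 2-factors $\mathcal F_1,\dots,\mathcal F_M$ and orient each of their cycles cyclically. For $x\in E$ let $F$ be the partner of $E$ at $x$, let $\mathcal F_j$ be the 2-factor containing the edge $EF$, and put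
\[
\theta(E,x)=\begin{cases}1-j&\text{if $F$ is the successor of $E$ in $\mathcal F_j$,}\\ j&\text{if $F$ is the predecessor of $E$ in $\mathcal F_j$.}\end{cases}
\]
Since $E$ has one successor and one predecessor in each $\mathcal F_j$, and these $2M$ neighbors are distinct, $\theta(E,\cdot)$ is a bijection from $E$ to $\{1-M,\dots,M\}$. Moreover $\theta(E,x)+\theta(F,x)=1$ whenever $E\cap F=\{x\}$. Put $t_m(E)=\{x\in E:\theta(E,x)\le m\}$. This set has $M+m$ points, and if $x\in t_m(E)\cap t_{m'}(F)$ with $E\cap F=\{x\}$, then $m+m'\ge\theta(E,x)+\theta(F,x)=1$.
\end{proof}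

\begin{lemma}[Blow-up lemma]\label{lem:blowup}
Let $M\ge1$ be an integer and let $\mu$ be an integer-valued fractional orientation of $H$ with $|\mu|\le M$. Then $H^{(2M)}$ has an admissible orientation in which every hyperedge $E$ over $e\in E(H)$ satisfies
\[
|E|=2M|e|,\qquad |t(E)|-|h(E)|=2\mu(e).
\]
\end{lemma}

\begin{proof}
Let $t(E)=\bigcup_{v\in e}\{v\}\times t_{\mu(e,v)}(E_v)$ and $h(E)=E\setminus t(E)$. In the block of $v$ the hyperedge $E$ has $M+\mu(e,v)$ tails and $M-\mu(e,v)$ heads, which gives both formulas. Let $E\cap F=\{(v,x)\}$ with $F$ over $f$. By Lemma~\ref{lem:subst}(ii), $e\cap f=\{v\}$ and $E_v\cap F_v=\{x\}$. Then $\mu(e,v)+\mu(f,v)\le0$ by \eqref{eq:star}, and by Lemma~\ref{lem:block} the point $(v,x)$ is not a tail-vertex of both $E$ and $F$.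
\end{proof}

In view of Lemma~\ref{lem:subst}(i), the conjecture is refuted by any hypergraph that is not 2-colorable and has an integer-valued fractional orientation with all surpluses positive.

\section{A hypergraph on seven points}\label{sec:seven}

The hypergraph $O_4$ chooses, from each partition of seven points into a 4-set and a 3-set, the 4-set. Its flags are matched in pairs, so its surpluses add up to at most zero. We break this symmetry by choosing the 3-set from two of the partitions and discarding the 4-sets that become redundant.

Let $V=A\cup B\cup C$ with $A=\{1,2\}$, $B=\{3,4\}$, $C=\{5,6,7\}$. The \emph{type} of $E\subseteq V$ is $(|E\cap A|,|E\cap B|,|E\cap C|)$. Let $H_7$ consist of all sets of the six types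
\[
P=(2,1,0),\ \ Q=(2,0,2),\ \ R=(1,2,1),\ \ S=(1,1,2),\ \ T=(1,0,3),\ \ U=(0,2,2).
\]

\begin{lemma}\label{lem:H7color}
$H_7$ is not 2-colorable.
\end{lemma}

\begin{proof}
A 4-subset of $V$ has one of eight types: $Q,R,S,T,U$; the types $(2,2,0)$ and $(2,1,1)$, which contain a set of type $P$; and $(0,1,3)$. Let $W$ be the larger color class, so $|W|\ge4$, and suppose that $W$ contains no hyperedge. Then every 4-subset of $W$ has type $(0,1,3)$ and in particular contains $C$. If $|W|\ge5$, some 4-subset of $W$ omits a point of $C$, so $|W|=4$. Now the other color class has type $(2,1,0)=P$ and is a hyperedge.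
\end{proof}

\begin{lemma}\label{lem:H7pairs}
If $E\cap F=\{v\}$ for hyperedges $E,F$ of $H_7$, then the types of $E$ and $F$ are
\[
\begin{array}{ll}
P\text{--}S,\ P\text{--}T\ \text{ or }\ Q\text{--}R&\text{if } v\in A,\\
P\text{--}U\ \text{ or }\ R\text{--}S&\text{if } v\in B,\\
Q\text{--}U,\ R\text{--}T\ \text{ or }\ S\text{--}S&\text{if } v\in C.
\end{array}
\]
\end{lemma}

\begin{proof}
Both sets meet the part containing $v$, and the sum of their types is at most $(2,2,3)$ plus one unit in the coordinate of that part.

For $v\in A$ the types are among $P,Q,R,S,T$ (15 pairs) and the bound is $(3,2,3)$. The first coordinate excludes $PP,PQ$; the second excludes $PR,RR,RS$; the third excludes $RT$ and the six pairs formed from $Q,S,T$.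

For $v\in B$ the types are among $P,R,S,U$ (10 pairs) and the bound is $(2,3,3)$. The coordinates exclude, in turn, $PP,PR,PS$; then $RR,RU,UU$; then $SS,SU$.

For $v\in C$ the types are among $Q,R,S,T,U$ (15 pairs) and the bound is $(2,2,4)$. The coordinates exclude $QQ,QR,QS,QT$; then $RR,RS,RU,SU,UU$; then $ST,TT,TU$.

In each case the pairs that remain are those listed.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We look for $\mu(e,v)$ depending only on the type of $e$ and the part containing $v$, with equality in \eqref{eq:star} for each of the eight pairs of Lemma~\ref{lem:H7pairs}. This leaves six parameters $a,p,q,r,u,z$: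
\[
\begin{array}{c|ccc|c}
\text{type}&A&B&C&\text{surplus}\\\hline
P=(2,1,0)&-a&p&&p-2a\\
Q=(2,0,2)&q&&-u&2q-2u\\
R=(1,2,1)&-q&r&z&2r+z-q\\
S=(1,1,2)&a&-r&0&a-r\\
T=(1,0,3)&a&&-z&a-3z\\
U=(0,2,2)&&-p&u&2u-2p
\end{array}
\]
All surpluses are positive if and only if
\[
2a<p<u<q<2r+z,\qquad r<a,\qquad 3z<a .
\]
With $z=0$ the first two conditions would close up to $2a<2a$. A positive $z$ opens the cycle, and its cost falls on type $T$, which can afford it: the single value $-a$ of type $P$ on $A$ pays for the value $a$ of both $S$ and $T$. In integers we take $r=a-1$, $p=2a+1$, $u=2a+2$, $q=2a+3$; then the remaining conditions read $z>5$ and $a>3z$. The choice $z=6$, $a=19$ gives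
\[
(a,p,q,r,u,z)=(19,39,41,18,40,6),
\]
with surpluses $1,2,1,1,1,2$ for $P,Q,R,S,T,U$, and $|\mu|\le41$. By Lemma~\ref{lem:blowup} with $M=41$, the blow-up $H_7^{(82)}$ has an admissible orientation with $|t(E)|-|h(E)|\ge2$ for every hyperedge $E$. By Lemmas~\ref{lem:H7color} and~\ref{lem:subst}(i) it is not 2-colorable.
\end{proof}

The counterexample has $7\cdot163=1141$ vertices, and its hyperedges have $3\cdot82=246$ or $4\cdot82=328$ vertices.

\section{Nets}\label{sec:nets}

When does a fractional orientation with positive surpluses exist? To prove that none exists one adds up instances of \eqref{eq:star} with nonnegative multipliers so that, for each hyperedge $e$, all flags $(e,v)$ receive the same coefficient. Such a system of multipliers deserves a name.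

\begin{definition}\label{def:net}
A \emph{net} on $H$ consists of numbers $m(e,f)=m(f,e)\ge0$, one for each pair of hyperedges with $|e\cap f|=1$, and numbers $w(e)$ for $e\in E(H)$, such that
\begin{equation}\label{eq:net}
\sum_{f:\ e\cap f=\{v\}}m(e,f)=w(e)\qquad\text{for every flag }(e,v).
\end{equation}
The number $w(e)$ is the \emph{weight} of $e$, and the net is \emph{nonzero} if $w\ne0$.
\end{definition}

From \eqref{eq:net} we get $0\le m(e,f)\le w(e)$. The counting arguments of the introduction are the nets $m\equiv1$, $w\equiv1$ on $O_N$ and $m\equiv1$, $w\equiv2$ on the Fano plane.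

\begin{lemma}\label{lem:farkas}
For a hypergraph $H$ the following are equivalent.
\begin{enumerate}
\item[(a)] $H$ has no nonzero net.
\item[(b)] $H$ has an integer-valued fractional orientation with $\mu(e)\ge1$ for all $e$.
\item[(c)] $H$ has a fractional orientation with $\mu(e)>0$ for all $e$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a)$\Rightarrow$(b). We use Farkas' lemma: a system $\mathbf A\mathbf x\le\mathbf b$ with rational coefficients either has a rational solution or admits a vector $\mathbf y\ge0$ with $\mathbf y^{\top}\mathbf A=0$ and $\mathbf y^{\top}\mathbf b<0$. Apply it to the inequalities \eqref{eq:star} and $-\mu(e)\le-1$, with multipliers $m(e,f)$ and $w(e)$. In the second alternative, the vanishing of the coefficient of $\mu(e,v)$ is \eqref{eq:net}, and $\mathbf y^{\top}\mathbf b<0$ says $\sum_ew(e)>0$; this is a nonzero net. So there is a rational solution, and multiplying it by a common denominator gives (b).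

(b)$\Rightarrow$(c) is trivial. For (c)$\Rightarrow$(a), let $(m,w)$ be a net. By \eqref{eq:net} and \eqref{eq:star},
\[
\sum_{e}w(e)\mu(e)=\sum_{(e,v)}\mu(e,v)\sum_{f:\ e\cap f=\{v\}}m(e,f)=\sum_{\{e,f\}:\ e\cap f=\{v\}}m(e,f)\bigl(\mu(e,v)+\mu(f,v)\bigr)\le0 .
\]
As $w\ge0$ and all $\mu(e)$ are positive, $w=0$.
\end{proof}

\begin{example}\label{ex:H7net}
Excluding nets can be easier than finding $\mu$. For a net on $H_7$ let $\omega_X$ be the total weight of the hyperedges of type $X$. Sum \eqref{eq:net} over all flags $(e,v)$ with $e$ of a given type and $v$ in a given part, and compare the two sides of each pair in Lemma~\ref{lem:H7pairs}. This gives $2\omega_P=\omega_S+\omega_T$ and $2\omega_Q=\omega_R$ on $A$; $\omega_P=2\omega_U$ and $2\omega_R=\omega_S$ on $B$; $2\omega_Q=2\omega_U$ and $\omega_R=3\omega_T$ on $C$. With $\omega=\omega_U$ we find $\omega_Q=\omega$, $\omega_P=\omega_R=2\omega$, $\omega_S=4\omega$, hence $\omega_T=0$, hence $2\omega=\omega_R=0$, and all weights vanish.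
\end{example}

Nets are the exact obstruction to the construction of Section~\ref{sec:blowup}, whatever orientation of the blow-up one tries.

\begin{theorem}\label{thm:C}
Let $H$ be a hypergraph with all hyperedges of size at least 2. Then $H$ has no nonzero net if and only if, for some even $N$, the blow-up $H^{(N)}$ has an admissible orientation with more tail-vertices than head-vertices in every hyperedge. Moreover, $H^{(N)}$ is 2-colorable if and only if $H$ is. In particular, the Keszegh--P\'alv\"olgyi conjecture is equivalent to the (false) statement that every hypergraph with all hyperedges of size at least 2 that is not 2-colorable has a nonzero net.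
\end{theorem}

\begin{proof}
If $H$ has no nonzero net, take $\mu$ as in Lemma~\ref{lem:farkas}(b) and apply Lemma~\ref{lem:blowup} with any integer $M\ge\max(1,\max|\mu|)$.

Conversely, let such an orientation of $H^{(N)}$ be given; we average it to a fractional orientation of $H$. For a hyperedge $E$ over $e$, a vertex $v\in e$ and $x\in E_v$, let $s(E,v,x)=1$ if $(v,x)$ is a tail-vertex of $E$ and $s(E,v,x)=-1$ otherwise. Let $\mu(e,v)$ be the average of $s(E,v,x)$ over all pairs $(E,x)$ with $E$ over $e$ and $x\in E_v$. Then $N\mu(e)$ is the average of $|t(E)|-|h(E)|$ over all $E$ over $e$, so $\mu(e)>0$. To verify \eqref{eq:star}, let $e\cap f=\{v\}$ and choose uniformly at random a pair $(E,F)$ over $(e,f)$ with $|E_v\cap F_v|=1$, say $E_v\cap F_v=\{x\}$. Such a pair is specified by free choices of $E$, of $x\in E_v$ and of the sets $F_u$ for $u\in f-v$, because $F_v$ must be the unique partner of $E_v$ at $x$. Hence $(E,x)$ is uniformly distributed over the pairs that define $\mu(e,v)$, and by the same argument with the roles exchanged $(F,x)$ is uniformly distributed over those that define $\mu(f,v)$. Since $E\cap F=\{(v,x)\}$, admissibility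 gives $s(E,v,x)+s(F,v,x)\le0$, and taking expectations gives \eqref{eq:star}. By Lemma~\ref{lem:farkas}, $H$ has no nonzero net.

The statement about colorability is Lemma~\ref{lem:subst}(i) with $K=O_N$.

Finally, if some $H$ is not 2-colorable and has no nonzero net, then by the above a blow-up of $H$ is a counterexample to the conjecture. If, conversely, a directed hypergraph is a counterexample, then its orientation is a fractional orientation with values $\pm1$ and positive surpluses, so by Lemma~\ref{lem:farkas} the underlying hypergraph, which is not 2-colorable, has no nonzero net.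
\end{proof}

\section{A uniform intersecting hypergraph without nets}\label{sec:ten}

The iteration in Section~\ref{sec:iteration} requires a hypergraph that is not 2-colorable, has no nonzero net, and is both intersecting and uniform; $H_7$ is not uniform. We again modify $O_N$, now with $N=5$, by choosing the smaller side $L$ of a few partitions, but we restore uniformity by adding a new point $d$ to $L$. A coloring can then save $L+d$ by giving $d$ the color of the complement of $L$. This is prevented if that complement contains another chosen set.

Let $V_0=\{c_1,c_2,p_1,p_2,q_1,q_2,o_1,o_2,x\}$, let $d$ be a tenth point, and write $\overline G=V_0\setminus G$ for $G\subseteq V_0$. Let $\mathcal L$ consist of the six 4-sets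
\[
X_1=c_1c_2p_1p_2,\qquad X_2=c_1c_2q_1q_2,\qquad Y_i=xq_1q_2o_i,\qquad Z_i=xo_1o_2p_i\qquad(i=1,2).
\]
The hypergraph $H_{10}$ on $V_0+d$ has the six \emph{outer edges} $L^+=L+d$ with $L\in\mathcal L$, and as \emph{inner edges} all 5-sets $G\subseteq V_0$ with $\overline G\notin\mathcal L$. The intersections within $\mathcal L$ have sizes
\[
|X_1\cap Y_i|=|X_2\cap Z_i|=0,\quad |X_1\cap Z_i|=1,\quad |X_1\cap X_2|=|X_2\cap Y_i|=|Y_i\cap Z_j|=2,
\]
and $|Y_1\cap Y_2|=|Z_1\cap Z_2|=3$, where $Y_1\cup Y_2=\overline{X_1}$ and $Z_1\cup Z_2=\overline{X_2}$. We record two consequences.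
\begin{enumerate}
\item[(L1)] Every $L\in\mathcal L$ is disjoint from some $L'\in\mathcal L$; the disjoint pairs are $X_1Y_i$ and $X_2Z_i$.
\item[(L2)] An inner edge contains at most one member of $\mathcal L$, since two members inside a 5-set share three points, and $\overline{X_1}$, $\overline{X_2}$ are not edges.
\end{enumerate}

\begin{lemma}\label{lem:H10basic}
$H_{10}$ is 5-uniform, intersecting and not 2-colorable.
\end{lemma}

\begin{proof}
Two inner edges meet because $5+5>9$, and two outer edges share $d$. The edges $L^+$ and $G$ are disjoint only if $L=\overline G$, which is excluded.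

Given a 2-coloring, let $W\subseteq V_0$ be the color class in $V_0$ with $|W|\ge5$. Suppose first that $|W|\ge6$, and take $W'\subseteq W$ with $|W'|=6$. If no 5-subset of $W'$ were an edge, the six sets $\overline{W'}+y$ with $y\in W'$ would be the six members of $\mathcal L$, and all members would share three points, contrary to (L1). Suppose next that $|W|=5$ and $W$ is not an edge, so $L=\overline W\in\mathcal L$. If $d$ has the color of $L$, then $L^+$ is monochromatic. Otherwise $d$ has the color of $W$; by (L1) there is $L'\in\mathcal L$ with $L'\subseteq W$, and $L'^+$ is monochromatic.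
\end{proof}

\subsection*{Partners in $H_{10}$}

For a 5-set $G\subseteq V_0$ and $v\in G$ put $G^v=\overline G+v$; note that $(G^v)^v=G$.
\begin{enumerate}
\item[(P1)] The partners of an inner edge $G$ at $v$ are the set $G^v$, provided that $G-v\notin\mathcal L$, and the outer edges $L^+$ with $L\subseteq G^v$.
\item[(P2)] The partners of $L^+$ at $v\in L$ are those of the five sets $\overline L-u+v$, $u\in\overline L$, that are edges.
\item[(P3)] The partners of $L^+$ at $d$ are the $L'^+$ with $L'\cap L=\emptyset$.
\end{enumerate}
For (P1), two 5-subsets of $V_0$ with one common point cover $V_0$, so the only inner candidate is $G^v$, whose complement is $G-v$. Further, $L\cap G=\{v\}$ means $v\in L\subseteq G^v$, and $v\in L$ is automatic from $L\subseteq G^v$ because $L\neq\overline G$. For (P2), outer edges share $d$, and an inner partner consists of $v$ and four of the five points of $\overline L$. Statement (P3) holds because only outer edges contain $d$.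

Call a 5-set $G\subseteq V_0$ \emph{free} if it contains no member of $\mathcal L$. By (L1) each non-edge $\overline L$ contains a member of $\mathcal L$, so free sets are inner edges. All local computations below reduce to three rules.

\begin{lemma}\label{lem:rules}
Let $(m,w)$ be a net on $H_{10}$.
\begin{enumerate}
\item[(R1)] If $G,G'$ are free and $|G\cap G'|=1$, then $w(G)=w(G')$.
\item[(R2)] If $L\in\mathcal L$, $v\in L$, $u\in\overline L$ and $K=\overline L-u+v$ is free, then $L+u$ is an edge and $m(L^+,K)=w(K)-w(L+u)$.
\item[(R3)] If $L\in\mathcal L$, $u\in\overline L$ and $L+u$ is an edge, then the partners of $L+u$ at $u$ are the $L'^+$ with $L'\cap L=\emptyset$.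
\end{enumerate}
\end{lemma}

\begin{proof}
(R1) If $G\cap G'=\{v\}$, then $G'=G^v$ and $G=G'^{\,v}$. Both are free, so by (P1) each is the only partner of the other at $v$, and $w(G)=m(G,G')=w(G')$.

(R2) We have $K^v=L+u$, and this is an edge because $K-v\notin\mathcal L$. By (L2) it contains no member of $\mathcal L$ other than $L$, so by (P1) the partners of $K$ at $v$ are $L+u$ and $L^+$. Since $(L+u)^v=K$ is free, $K$ is the only partner of $L+u$ at $v$. Therefore $w(K)=m(K,L+u)+m(K,L^+)=w(L+u)+m(K,L^+)$.

(R3) Here $(L+u)^u=\overline L$, which is not an edge; apply (P1).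
\end{proof}

\begin{proposition}\label{prop:nonet}
$H_{10}$ has no nonzero net.
\end{proposition}

The plan is as follows. On free edges $H_{10}$ looks like $O_5$, and (R1) forces a common weight $\beta$. Then (P2) and (R2) express the weight of an outer edge at each of its vertices in $V_0$, and comparing the expressions at two different vertices yields relations that end in $\beta=0$.

\begin{proof}
Let $(m,w)$ be a net. The four transpositions $c_1\leftrightarrow c_2$, $p_1\leftrightarrow p_2$, $q_1\leftrightarrow q_2$, $o_1\leftrightarrow o_2$ preserve $\mathcal L$, so they generate a group $\Gamma$ of automorphisms of $H_{10}$. The average of the images of a net under $\Gamma$ is a net, and it is nonzero if the original is, because weights are nonnegative. We may thus assume that $w$ is $\Gamma$-invariant.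

\medskip\noindent\emph{Step 1: all free edges have the same weight $\beta$.}
Describe a 5-set $G\subseteq V_0$ by its complement $\sigma=\overline G$, and $\sigma$ by its \emph{type} $cpqo|x$, the numbers of its elements among the $c_i$, the $p_i$, the $q_i$, the $o_i$ and $\{x\}$. The group $\Gamma$ is transitive on the sets of a given type, so $w(G)$ depends only on the type. The set $G$ is free if and only if $\sigma$ meets every member of $\mathcal L$, that is,
\[
c+p\ge1,\qquad c+q\ge1,\qquad (x+q\ge1\text{ or }o=2),\qquad (x+o\ge1\text{ or }p=2).
\]
For $x=1$ the last two conditions hold and $c+p+q+o=3$; if $c\geq 1$ there is no restriction, and if $c=0$ we need $p,q\ge1$. For $x=0$ we have $c+p+q+o=4$; the last two conditions remove $2200,2020,2110,2101$ when $c=2$ and $1201,1120$ when $c=1$, while for $c=0$ we need $p,q\ge1$, and the four such types all qualify. The free types are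
\[
\begin{array}{ll}
x=1:&2100,\ 2010,\ 2001,\ 1200,\ 1020,\ 1002,\ 1110,\ 1101,\ 1011,\ 0210,\ 0120,\ 0111;\\
x=0:&2002,\ 2011,\ 1210,\ 1021,\ 1102,\ 1012,\ 1111,\ 0220,\ 0211,\ 0121,\ 0112.
\end{array}
\]
Two 5-subsets of $V_0$ meet in exactly one point if and only if their complements are disjoint, and disjoint sets of two given types exist if and only if the sum of the types is at most $2222|1$ in every coordinate. By (R1) two such free types have equal weights. Figure~\ref{fig:tree} connects all 23 free types by links of this kind.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={inner sep=2pt,font=\small}]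
\foreach \ty/\xx/\col/\row in {1111/0/0/4.5, 0111/1/1/0, 1011/1/1/2.25, 1101/1/1/4.5, 1110/1/1/7,
  2011/0/2/0, 0211/0/2/1.5, 1210/0/2/3, 0121/0/2/4, 1021/0/2/5, 0112/0/2/6, 1012/0/2/7, 1102/0/2/8.5,
  0210/1/3/0, 2001/1/3/1, 2010/1/3/2, 1002/1/3/3, 2100/1/3/4, 1200/1/3/5, 0120/1/3/8, 1020/1/3/9,
  0220/0/4/3, 2002/0/4/8}
  \node (n\ty\xx) at ({2.3*\col},{-0.5*\row}) {$\ty|\xx$};
\foreach \from/\dest in {11110/01111, 11110/10111, 11110/11011, 11110/11101, 01111/20110,
  10111/02110, 10111/12100, 11011/01210, 11011/10210, 11101/01120, 11101/10120, 11101/11020,
  20110/02101, 02110/20011, 02110/20101, 12100/10021, 01210/21001, 10210/12001,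
  11020/01201, 11020/10201, 10021/02200, 01201/20020}
  \draw (n\from.east) -- (n\dest.west);
\end{tikzpicture}
\caption{A tree on the 23 types $cpqo|x$ of complements of free edges of $H_{10}$. Two joined types add up to $2222|1$ minus one unit, so they are realized by disjoint 4-sets, whose complements are free edges meeting in one point.}
\label{fig:tree}
\end{figure}

For $L\in\mathcal L$ and an edge $L+u$ put $\delta(L,u)=\beta-w(L+u)$. In the situation of (R2) we have $m(L^+,K)=\delta(L,u)$, and in particular $\delta(L,u)\ge0$. Below, $i,j\in\{1,2\}$ and $i'=3-i$, $j'=3-j$.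

\medskip\noindent\emph{Step 2: $w(X_1+q_j)=0$.}
Consider $Y_i^+$, with $\overline{Y_i}=X_1+o_{i'}$. At the vertex $o_i$, the candidate of (P2) for $u=o_{i'}$ is $X_1+o_i=\overline{Y_{i'}}$, which is not an edge. For $u\in X_1$ the candidate $X_1-u+o_1+o_2$ is free: it omits $x$, so it contains no $Y$ or $Z$; it omits $u\in X_1$; and it contains no $q$. By (R2),
\begin{equation}\label{eq:Y}
w(Y_i^+)=\sum_{u\in X_1}\delta(Y_i,u).
\end{equation}
At the vertex $q_j$, the candidate for $u=o_{i'}$ is $X_1+q_j$, an edge because $xq_{j'}o_1o_2\notin\mathcal L$. For $u\in X_1$ the candidate $X_1-u+o_{i'}+q_j$ omits $x$, $u$ and $q_{j'}$, so it is free. Hence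
\[
w(Y_i^+)=m(Y_i^+,X_1+q_j)+\sum_{u\in X_1}\delta(Y_i,u).
\]
Comparison with \eqref{eq:Y} gives $m(Y_i^+,X_1+q_j)=0$ for $i=1,2$. By (R3) the partners of $X_1+q_j$ at $q_j$ are $Y_1^+$ and $Y_2^+$, so $w(X_1+q_j)=0$.

\medskip\noindent\emph{Step 3: $w(Z_i+q_j)=\beta$.}
Consider $Z_i^+$, with $\overline{Z_i}=X_2+p_{i'}$. At the vertex $p_i$, the candidate for $u=p_{i'}$ is $X_2+p_i=\overline{Z_{i'}}$, which is not an edge. For $u=q_j$ it is $X_1+q_{j'}$, which has weight 0 by Step~2 and contributes nothing. For $u=c_j$ it is $c_{j'}q_1q_2p_1p_2$, which omits $x$ and $c_j$ and is free. Hence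
\begin{equation}\label{eq:Z}
w(Z_i^+)=\delta(Z_i,c_1)+\delta(Z_i,c_2).
\end{equation}
At the vertex $x$, the candidate for $u=p_{i'}$ is $X_2+x$, an edge because $o_1o_2p_1p_2\notin\mathcal L$. For $u\in X_2$ the candidate $X_2-u+p_{i'}+x$ contains no $o$, so no $Y$ or $Z$, and it omits $u\in X_2$ and $p_i\in X_1$; it is free. Hence $\delta(Z_i,u)\ge0$ for all $u\in X_2$, and
\[
w(Z_i^+)=m(Z_i^+,X_2+x)+\sum_{u\in X_2}\delta(Z_i,u).
\]
Subtracting \eqref{eq:Z} leaves $m(Z_i^+,X_2+x)+\delta(Z_i,q_1)+\delta(Z_i,q_2)=0$, a sum of nonnegative terms. So $\delta(Z_i,q_j)=0$.

\medskip\noindent\emph{Step 4: $\beta=0$.}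
Consider $X_2^+$, with $\overline{X_2}=xo_1o_2p_1p_2$, at a vertex $r\in X_2$. The candidates for $u=p_2$ and $u=p_1$ are $Z_1+r$ and $Z_2+r$, which are edges by Step~3. By (R3) the only partner of $Z_i+r$ at $r$ is $X_2^+$, so $m(X_2^+,Z_i+r)=w(Z_i+r)$. For $u\in\{x,o_1,o_2\}$ the candidate $\overline{X_2}-u+r$ has only one point in $X_2$, whereas $X_1,X_2,Y_1,Y_2$ have at least two, and it omits $u\in Z_1\cap Z_2$; it is free. Hence
\begin{equation}\label{eq:X}
w(X_2^+)=w(Z_1+r)+w(Z_2+r)+\sum_{u\in\{x,o_1,o_2\}}\delta(X_2,u)\qquad(r\in X_2).
\end{equation}
So $w(Z_1+r)+w(Z_2+r)$ does not depend on $r$, and it equals $2\beta$ for $r=q_1$ by Step~3. For $r=c_j$ each summand is at most $\beta$, so $\delta(Z_i,c_j)=0$, and \eqref{eq:Z} gives $w(Z_i^+)=0$. Now the vertex $d$ enters: by (P3) the partners of $X_2^+$ at $d$ are $Z_1^+$ and $Z_2^+$, so $w(X_2^+)=0$. Therefore $\beta=w(Z_1+q_1)=m(X_2^+,Z_1+q_1)\le w(X_2^+)=0$.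

\medskip\noindent\emph{Step 5: $w=0$.}
Free edges have weight $\beta=0$. Every $\delta(L,u)$ is now at most 0, so \eqref{eq:Y} gives $w(Y_i^+)=0$, and then $w(X_1^+)=0$ because the partners of $X_1^+$ at $d$ are $Y_1^+$ and $Y_2^+$. Together with Step~4, all outer edges have weight 0. An inner edge that is not free has the form $L+u$, and by (R3) all its partners at $u$ are outer edges, so its weight is 0 as well.
\end{proof}

\section{Iterated substitution}\label{sec:iteration}

The blow-up lemma produces a relative surplus $(|t(E)|-|h(E)|)/|E|=\mu(e)/(M|e|)$, which is tiny when $M$ is large. Theorem~\ref{thm:B} asks for a relative surplus close to 1. Two observations bridge the gap. First, if $\mu$ is a fractional orientation then so is $\operatorname{sgn}\mu$, which has values in $\{-1,0,1\}$: if $\operatorname{sgn}a+\operatorname{sgn}b>0$, then one of $a,b$ is positive and the other is nonnegative, so $a+b>0$. It is therefore enough to find $\mu$ that is positive at almost every vertex of every hyperedge, no matter how large its values are. Second, fractional orientations add under substitution, and a sum of many bounded terms with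 positive mean is rarely nonpositive.

\begin{lemma}\label{lem:add}
Let $\mu$ and $\nu$ be fractional orientations of $H$ and $K$, and let $K$ be intersecting. Then $\lambda(E,(v,\xi))=\mu(e,v)+\nu(E_v,\xi)$, for $E$ over $e$, defines a fractional orientation of $H[K]$.
\end{lemma}

\begin{proof}
If $E\cap F=\{(v,\xi)\}$ with $F$ over $f$, then $e\cap f=\{v\}$ and $E_v\cap F_v=\{\xi\}$ by Lemma~\ref{lem:subst}(ii). Add \eqref{eq:star} for $\mu$ at $v$ and for $\nu$ at $\xi$.
\end{proof}

By Proposition~\ref{prop:nonet} and Lemma~\ref{lem:farkas}, $H_{10}$ has an integer-valued fractional orientation $\mu_1$ with $\mu_1(e)\ge1$ for all $e$. Fix it, and let $M_0=\max|\mu_1|$. Put $J_1=H_{10}$ and $J_{k+1}=H_{10}[J_k]$, and define $\mu_{k+1}(E,(v,\xi))=\mu_1(e,v)+\mu_k(E_v,\xi)$ for $E$ over $e$. By induction on $k$, Lemmas~\ref{lem:H10basic}, \ref{lem:subst} and~\ref{lem:add} show that $J_k$ is $5^k$-uniform, intersecting and not 2-colorable, and that $\mu_k$ is a fractional orientation of $J_k$.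

\begin{lemma}\label{lem:drift}
For every $E\in E(J_k)$, at most $\frac{25M_0^2}{k}|E|$ vertices $\xi\in E$ have $\mu_k(E,\xi)\le0$.
\end{lemma}

\begin{proof}
A vertex of $J_k$ is a sequence $\xi=(v_1,\dots,v_k)$ of vertices of $H_{10}$. Choose $\xi\in E$ uniformly at random. Let $E$ lie over $e_1\in E(H_{10})$. All the sets $E_v$, $v\in e_1$, have the same size $5^{k-1}$, so $v_1$ is uniform in $e_1$, and given $v_1$ the sequence $(v_2,\dots,v_k)$ is uniform in the hyperedge $E_{v_1}$ of $J_{k-1}$. Repeating this, we see that given $v_1,\dots,v_{i-1}$ the vertex $v_i$ is uniform in a hyperedge $e_i$ of $H_{10}$ determined by $E$ and $v_1,\dots,v_{i-1}$, and that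
\[
\mu_k(E,\xi)=\sum_{i=1}^k\mathsf X_i,\qquad \mathsf X_i=\mu_1(e_i,v_i).
\]
The conditional mean $\mathsf m_i=\mathbb E[\mathsf X_i\mid v_1,\dots,v_{i-1}]=\mu_1(e_i)/5$ is at least $1/5$. Let $\mathsf D_i=\mathsf X_i-\mathsf m_i$. For $i<j$ the variable $\mathsf D_i$ is determined by $v_1,\dots,v_{j-1}$ and $\mathbb E[\mathsf D_j\mid v_1,\dots,v_{j-1}]=0$, so $\mathbb E[\mathsf D_i\mathsf D_j]=0$. Also $\mathbb E[\mathsf D_i^2]\le\mathbb E[\mathsf X_i^2]\le M_0^2$, since a conditional variance is at most the conditional second moment. Thus $\mathsf D=\sum_i\mathsf D_i$ has $\mathbb E[\mathsf D^2]\le kM_0^2$. If $\sum_i\mathsf X_i\le0$, then $\mathsf D\le-\sum_i\mathsf m_i\le-k/5$. By Chebyshev's inequality $\mathbb P(|\mathsf D|\ge a)\le\mathbb E[\mathsf D^2]/a^2$, this event has probability at most $kM_0^2/(k/5)^2=25M_0^2/k$.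
\end{proof}

This proof is where uniformity is used. For a base hypergraph with hyperedges of different sizes, $v_1$ would take the value $v$ with probability $|E_v|/|E|$, and the inequality $\mu_1(e_1)\ge1$ would give no lower bound for the mean of $\mathsf X_1$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Choose $k\ge25M_0^2/\varepsilon$ and let $\nu=\operatorname{sgn}\mu_k$, a fractional orientation of $J_k$ with values in $\{-1,0,1\}$. Apply Lemma~\ref{lem:blowup} to $J_k$ and $\nu$ with $M=1$. The blow-up $J_k^{(2)}$ is $2\cdot5^k$-uniform, it is not 2-colorable by Lemma~\ref{lem:subst}(i), and it receives an admissible orientation. For a hyperedge $\hat E$ over $E\in E(J_k)$ we have $|\hat E|=2|E|$ and $|t(\hat E)|-|h(\hat E)|=2\nu(E)$, so by Lemma~\ref{lem:drift}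
\[
|h(\hat E)|=\sum_{\xi\in E}\bigl(1-\nu(E,\xi)\bigr)\le2\,\bigl|\{\xi\in E:\mu_k(E,\xi)\le0\}\bigr|\le\frac{25M_0^2}{k}\,|\hat E|\le\varepsilon|\hat E| .
\]
This proves the first assertion, and with $\varepsilon=c$ it shows that the quoted statement fails for $c>0$. For $c=0$ all heads are empty, so admissibility says that no two distinct hyperedges meet in exactly one vertex, and Lov\'asz's theorem gives a proper 2-coloring.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Szabo}
Bal\'azs Istv\'an Szab\'o, \emph{Coloring one-headed directed hypergraphs}, arXiv:2503.00189 (2025).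

\end{thebibliography}
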